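# Minimal degrees of DNR functions below an arbitrary order function

## 1. Order functions, diagonal noncomputability, minimal degrees, and hitting a predictor

We work with functions $G\in\omega^\omega$ and their Turing degrees. Let $(\Phi^X_e)_{e\in\omega}$ be a standard enumeration of the partial $X$-computable functions, and write $\Phi_e$ or $\varphi_e$ when there is no oracle. We write $G\le h$ if $G(n)\le h(n)$ for all $n$.

**Definition (order function).** An order function is a computable, nondecreasing, unbounded function $h\in\omega^\omega$. In the main question we also require $h(n)\ge 2$ for all $n$; auxiliary order functions $r:\omega\to\omega$ need not satisfy this.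

For instance $h(n)=n+2$ is an order function, and so is $h(n)=2+\lfloor\log_2(n+1)\rfloor$. An order function may grow as slowly as we please among computable functions, and this is the difficulty of the talk.

**Definition (DNR).** For an oracle $X\subseteq\omega$, a function $G$ is $\mathrm{DNR}^X$ if $G(e)\ne\Phi^X_e(e)$ for every $e$ such that $\Phi^X_e(e)$ is defined. For $X=\emptyset$ we say DNR.

For example, let $G(e)=1$ if $\Phi^X_e(e)$ is defined and equals $0$, and $G(e)=0$ otherwise. This $G$ is $\mathrm{DNR}^X$ and bounded by $1$. No $\mathrm{DNR}^X$ function $G$ is $X$-computable: if $G=\Phi^X_e$, then $G(e)=\Phi^X_e(e)$, which is forbidden. In particular no $\mathrm{DNR}^X$ function is computable.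

**Definition (minimal degree).** A Turing degree $\mathbf d$ is minimal if $\mathbf d>\mathbf 0$ and no degree lies strictly between $\mathbf 0$ and $\mathbf d$. A function is of minimal degree if its Turing degree is minimal.

Since every degree contains a set, a noncomputable $G$ is of minimal degree exactly when every set $A\le_TG$ is either computable or satisfies $G\le_TA$. As a negative example, if $A$ is noncomputable and $A_1\not\le_T A$, then the degree of $A\oplus A_1$ is not minimal, because $\deg A$ lies strictly between $\mathbf 0$ and it.

**Definition (hitting).** Let $h^{<\omega}$ be the set of finite strings $\rho$ with $\rho(i)\le h(i)$ for $i<|\rho|$. Let $F:h^{<\omega}\to\mathcal P_{\rm fin}(\omega)$. A string $\rho$ hits $F$ if $\rho(i)\in F(\rho\restriction i)$ for some $i<|\rho|$, and a function $G$ hits $F$ if $G(i)\in F(G\restriction i)$ for some $i$.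

Think of $F$ as a predictor which sees $G\restriction i$ and forbids finitely many values of $G(i)$. The example that matters: fix $X$, put $f(e)=\Phi^X_e(e)$ if this is defined and $f(e)=0$ otherwise, and let $F(\rho)=\{f(|\rho|)\}$. A function that does not hit this $F$ satisfies $G(e)\ne f(e)$ for all $e$, so it is $\mathrm{DNR}^X$. Nothing is assumed about the computability of $F$, since $X$ is arbitrary.

Now the question. A result of Khan and Miller says that for every sufficiently large order function $h$ and every oracle $X$ there is a $\mathrm{DNR}^X$ function $G\le h$ of minimal degree; here "sufficiently large" means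
$$\lim_{n\to\infty}\frac{h(n)}{2^{k\cdot\prod_{m<n}h(m)}}=\infty\qquad\text{for all }k>0 .$$
The function $h(n)=2^{(n+1)\prod_{m<n}h(m)}$ satisfies this, because the quotient is $2^{(n+1-k)\prod_{m<n}h(m)}$. The function $h(n)=n+2$ does not: for $k=1$ the quotient is $(n+2)/2^{(n+1)!}$, which tends to $0$. Lu Liu, "Which DNR can be minimal", arXiv:1912.09053 (2019), is the source of the problem: *can the growth condition be eliminated, so that for every order function $h$ and every $X$ some $\mathrm{DNR}^X$ function $G\le h$ is of minimal degree?* The answer is yes.

**Theorem A.** Let $h,g$ be computable, with $g(n)\ge1$ and $h(n)+1>g(n)$ for all $n$. Suppose there is an order function $r_0$ with $h(n)+1\ge g(n)r_0(n)$ for all but finitely many $n$. Let $F$ be an arbitrary (not necessarily computable) function with $|F(\rho)|\le g(|\rho|)$ for all $\rho\in h^{<\omega}$. Then some $G\le h$ of minimal Turing degree does not hit $F$. There are in fact $2^{\aleph_0}$ such degrees.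

**Corollary.** For every order function $h$ with $h\ge2$ and every $X$ there is a $\mathrm{DNR}^X$ function $G\le h$ of minimal degree.

**Proof of the Corollary from Theorem A.** Take $g\equiv 1$ and $r_0=h+1$, and let $F(\rho)=\{f(|\rho|)\}$ be the predictor of the example above. The hypotheses $h+1>1$ and $h+1\ge 1\cdot r_0$ hold. $\square$

**Theorem B.** Let $h,g$ be computable, $g\ge1$, $h+1>g$, and suppose $(h+1)/g$ is bounded on an infinite computable set. Then there is $F:\omega\to\mathcal P_{\rm fin}(\omega)$ with $|F(n)|\le g(n)$ such that no $G\le h$ with $G(n)\notin F(n)$ for all $n$ has minimal degree. Hence, if $\lfloor(h+1)/g\rfloor$ is nondecreasing, every $F$ as in Theorem A can be avoided by some $G\le h$ of minimal degree if and only if $\lfloor (h+1)/g\rfloor$ is unbounded. In particular, unboundedness of $h$ cannot be dropped in the Corollary.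

## 2. What happens without growth, without minimality, or without a predictor

**Without minimality** there is nothing to do: the function of Section 1 with values in $\{0,1\}$ is $\mathrm{DNR}^X$ and lies below every $h\ge 2$.

**Without growth** the answer is negative already for $X=\emptyset$.

**Proposition 1.** If $G$ computes a DNR function bounded by a constant, then $G$ is not of minimal degree.

**Proof.** We use Jockusch's theorem (C. Jockusch, *Degrees of functions with no fixed points*, 1989): every DNR function bounded by a constant computes a $\{0,1\}$-valued DNR function. So $G$ computes a $\{0,1\}$-valued DNR function $A$.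

The first thing to recall is that such an $A$ computes a member of every nonempty $\Pi^0_1$ class in $2^\omega$. Let $Q\subseteq 2^{<\omega}$ be an infinite computable tree. For $\nu\in2^{<\omega}$ compute an index $e(\nu)$ of the following procedure, which ignores its input: search for $i\in\{0,1\}$ and a length $t>|\nu|$ such that $\nu i$ has no extension of length $t$ in $Q$ while $\nu(1-i)$ has one, and output the first such $i$ found. Suppose $\nu$ has infinitely many extensions in $Q$, and let $i=A(e(\nu))$. Then $\nu i$ has infinitely many extensions in $Q$. Otherwise $\nu(1-i)$ has infinitely many, hence extensions of every length, so the procedure can never output $1-i$ and will eventually output $i$. Then $\Phi_{e(\nu)}(e(\nu))=i=A(e(\nu))$, contradicting that $A$ is DNR. Starting from the empty string and moving from $\nu$ to $\nu A(e(\nu))$, we compute a path through $Q$ from $A$.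

Now consider the class of all $A_0\oplus A_1$ with $A_0$ a $\{0,1\}$-valued DNR function and $A_1$ a $\{0,1\}$-valued $\mathrm{DNR}^{A_0}$ function. It is $\Pi^0_1$, since a violation is a convergent computation $\Phi_e(e)=A_0(e)$ or $\Phi_e^{A_0}(e)=A_1(e)$, which is seen at a finite stage with finite use. It is nonempty by the example of Section 1. So $G$ computes some member $A_0\oplus A_1$. By Section 1, $A_0$ is noncomputable and $A_1\not\le_TA_0$. Thus $\mathbf 0<\deg A_0<\deg(A_0\oplus A_1)\le\deg G$. $\square$

So if $h$ is constant and $X=\emptyset$, no DNR function $G\le h$ has minimal degree. The slow but unbounded case is therefore close to a case with a negative answer.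

**Without a predictor**, minimal degrees are built with splitting trees, and it is worth recalling how. Let $T$ be a computable perfect tree and $\Phi$ a functional. If above some $\tau\in T$ no two nodes have incompatible images under $\Phi$, then for $G$ through $\tau$ the image $\Phi^G$ is finite or computable. Otherwise every node has two extensions in $T$ with incompatible images, and we can compute a subtree of $T$ in which the two successors of each branching node have incompatible images. From $\Phi^G$ one then recovers $G$ by following, at each branching, the only successor whose image is compatible with $\Phi^G$.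

With a predictor, binary branching gives no slack. If each branching node has two immediate extensions and the predictor forbids one of them, only one path is left, and if the forbidden one is always the left one in a computable tree, that path is computable. So the subtrees must keep many children at each node, more than the predictor can kill, and they must do so forever. Since $h$ may grow slowly, each thinning must be cheap. This is the budget that we have to manage.

## 3. Trees with a thin forbidden part

A **tree rooted at** $\tau$ is a set of strings extending $\tau$ that contains $\tau$ and is closed under initial segments extending $\tau$. Children are one-step extensions. From now on $h,g,F$ are as in Theorem A.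

**Definition (condition).** A condition is a tuple $(\sigma,T,B,b,r)$ such that

* $T\subseteq h^{<\omega}$ is a c.e. tree rooted at $\sigma$;
* $B\subseteq T$ is arbitrary, except that it is upward closed in $T$, contains every $\rho\in T$ hitting $F$, and $\sigma\notin B$;
* $b\ge1$ is a computable function, $r$ is an order function, and $r(n)\ge2$ for $n\ge|\sigma|$;
* every $\tau\in T\setminus B$ has at least $b(|\tau|)r(|\tau|)$ children in $T$, fewer than $b(|\tau|)$ of which lie in $B$.

The tree $T$ is what we can search through, and $B$ is the forbidden part, about which we know nothing effective. The function $b$ bounds the damage at a node, and $r$ is the ratio of supply to damage. We will spend $r$.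

**Convention.** Functions of the length, such as $b,r,\beta$, matter only on lengths $\ge|\sigma|$, where $\sigma$ is the stem of the condition considered. All inequalities between them are meant there, and below $|\sigma|$ values that would be $\le0$ are replaced by $1$. We often omit the argument: "$br$ children" means $b(|\tau|)r(|\tau|)$ children.

*Example.* In the setting of the Corollary let $h(n)\ge3$ for $n\ge|\sigma_0|$, where $\sigma_0\in h^{<\omega}$ does not hit $F$. Let $T_0$ be the set of all strings of $h^{<\omega}$ extending $\sigma_0$, let $B_0$ be those hitting $F$, and $b=2$, $r=\lfloor(h+1)/2\rfloor$. A node $\tau\in T_0\setminus B_0$ has $h+1\ge 2r$ children, and at most one of them, namely $\tau f(|\tau|)$, hits $F$; one is fewer than two. So this is a condition.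

**Definition (extension, through).** $(\sigma',T',B',b',r')$ extends $(\sigma,T,B,b,r)$ if $\sigma'\in T\setminus B$, $T'\subseteq T$ and $B\cap T'\subseteq B'$. A function $G$ is through the condition if $\sigma\subset G$ and $G\restriction n\in T\setminus B$ for all $n\ge|\sigma|$.

Note that $T'\setminus B'\subseteq T\setminus B$ for an extension. Hence the relation is transitive: if a third condition, marked $''$, extends the second, then $\sigma''\in T'\setminus B'\subseteq T\setminus B$, $T''\subseteq T$, and $B\cap T''\subseteq B'\cap T''\subseteq B''$. Moreover a function $G$ through an extension is through the original condition. For $n\ge|\sigma'|$ this is $T'\setminus B'\subseteq T\setminus B$. For $|\sigma|\le n<|\sigma'|$ the string $G\restriction n$ is an initial segment of $\sigma'\in T\setminus B$ extending $\sigma$; it is in $T$ because $T$ is a tree, and not in $B$ because $B$ is upward closed in $T$.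

*Example.* For $\tau\in T\setminus B$ let $T_\tau=\{\rho\in T:\rho\supseteq\tau\}$. Then $(\tau,T_\tau,B\cap T_\tau,b,r)$ is an extension. Every $\tau\in T\setminus B$ has at least
$$br-(b-1)=b(r-1)+1\ge2\tag{1}$$
children in $T\setminus B$, so by extending in this way we can make the stem as long as we like.

**Definition (bushy, big, small).** Let $\beta:\omega\to\omega\setminus\{0\}$. A finite tree $H\subseteq T$ rooted at $\tau$ is $\beta$-bushy if every non-leaf $\rho\in H$ has at least $\beta(|\rho|)$ children in $H$. A set $A\subseteq T$ is $\beta$-big above $\tau\in T$ if some finite $\beta$-bushy tree $H\subseteq T$ rooted at $\tau$ has all its leaves in $A$. Otherwise $A$ is $\beta$-small above $\tau$.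

*Example.* Let $T$ be the tree of all strings over $\{0,1,2,3\}$, and let $A$ be the set of nonempty strings ending in $0$ or $1$. Above the empty string $\emptyset$ the set $A$ is $2$-big, by the tree consisting of $\emptyset$ and the strings $0$ and $1$. It is $3$-small: in a $3$-bushy tree rooted at $\emptyset$ with leaves in $A$, the root is not in $A$, so it is not a leaf; among its three or more children one ends in $2$ or $3$, so it is not a leaf either and has such a child again, and so on, contradicting finiteness.

The one-node tree $\{\tau\}$ is $\beta$-bushy for every $\beta$, so $A$ is big above each of its members. Bigness passes to smaller $\beta$ and to larger $A$. If $A$ is c.e. and $\beta$ is computable, bigness is a $\Sigma_1$ property, because $T$ is c.e. It refers to $T$ only, not to $B$. Bushy trees may be stacked: putting $\beta$-bushy trees on top of the leaves of a $\beta$-bushy tree gives a $\beta$-bushy tree.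

**Lemma 2 (union).** If $A$ is $\alpha$-small and $C$ is $\gamma$-small above $\tau$, then $A\cup C$ is $(\alpha+\gamma)$-small above $\tau$.

**Proof.** Suppose $H$ is $(\alpha+\gamma)$-bushy, rooted at $\tau$, with leaves in $A\cup C$. We show, from the leaves downward, that above each node of $H$ either $A$ is $\alpha$-big or $C$ is $\gamma$-big. For leaves use the one-node tree. A non-leaf has at least $\alpha+\gamma$ children, so at least $\alpha$ of them are of the first kind or at least $\gamma$ of the second. Join the corresponding trees of these children to the node. At the root we get a contradiction. $\square$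

**Lemma 3 (pruning).** If $\tau\in T\setminus B$ and $H\subseteq T$ is a finite $\beta$-bushy tree rooted at $\tau$ with $\beta\ge b$, then $H\setminus B$ is a $(\beta-b+1)$-bushy tree rooted at $\tau$, all of whose leaves are leaves of $H$. In particular $B$ is $b$-small above $\tau$.

**Proof.** $B$ is upward closed in $T$, so $H\setminus B$ is a tree, and it contains $\tau$. A node of $T\setminus B$ has at most $b-1$ children in $B$. So a non-leaf of $H$ outside $B$ keeps at least $\beta-b+1\ge1$ children in $H\setminus B$; hence it is a non-leaf of $H\setminus B$ with enough children. For the last assertion, let $H$ be $b$-bushy with all leaves in $B$. Then $H\setminus B$ is a finite tree, so it has a leaf, which is a leaf of $H$ outside $B$: a contradiction. $\square$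

**Lemma 4 (absorbing a small set into the forbidden part).** Let $\tau\in T\setminus B$, let $A\subseteq T$ be $e$-small above $\tau$, let $b'\ge b+e$ be computable, and let $r'$ be an order function with $r'\ge2$ and $b'r'\le br$ on $[|\tau|,\infty)$. Let
$$B'=\{\rho\in T_\tau:\ \exists\rho_0\ (\tau\subseteq\rho_0\subseteq\rho,\ A\cup B\text{ is }b'\text{-big above }\rho_0)\}.$$
Then $(\tau,T_\tau,B',b',r')$ is an extension of $(\sigma,T,B,b,r)$, and $B'\supseteq(A\cup B)\cap T_\tau$.

**Proof.** By definition $B'$ is upward closed in $T_\tau$. The one-node tree $\{\rho\}$ shows that $(A\cup B)\cap T_\tau\subseteq B'$; in particular $B'$ contains every $\rho\in T_\tau$ hitting $F$. By Lemmas 2 and 3, $A\cup B$ is $(e+b)$-small, hence $b'$-small, above $\tau$, and the only possible witness for $\tau\in B'$ is $\rho_0=\tau$. So $\tau\notin B'$.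

It remains to count children. Let $\rho\in T_\tau\setminus B'$. Then $\rho\notin B$, so $\rho$ has at least $br\ge b'r'$ children in $T_\tau$. Suppose at least $b'$ of them were in $B'$. A witness $\rho_0$ for such a child cannot satisfy $\rho_0\subseteq\rho$, since otherwise $\rho\in B'$. So the child itself is the witness, that is, $A\cup B$ is $b'$-big above it. Joining the trees of $b'$ such children to $\rho$ shows that $A\cup B$ is $b'$-big above $\rho$, so $\rho\in B'$, a contradiction. $\square$

## 4. Forcing one functional: the Main Lemma and its two easy cases

For a functional $\Phi$ let $\Phi^\rho\in2^{<\omega}$ be the longest string $v$ with $|v|\le|\rho|$ such that for all $y<|v|$ the computation $\Phi^\rho(y)$ converges within $|\rho|$ steps, with use below $|\rho|$, to $v(y)\in\{0,1\}$. This is computable in $\rho$, and $\rho\subseteq\rho'$ implies $\Phi^\rho\subseteq\Phi^{\rho'}$. Put $\Phi^G=\bigcup_n\Phi^{G\restriction n}$. We write $u\perp v$ for incompatibility. For example, if $\Phi^G(n)$ is the parity of $G(n+1)$, then $\Phi^\rho$ is an initial segment of the string of parities of $\rho(1),\rho(2),\dots$.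

**Lemma 5 (Main Lemma).** For every condition and every $\Phi$, the condition has an extension such that one of the following holds:

1. $\Phi^G$ is finite for all $G$ through it;
2. there is a computable $z\in2^\omega$ with $\Phi^G\subseteq z$ for all $G$ through it;
3. for all $G$ through it, if $\Phi^G$ is infinite then $G\le_T\Phi^G$.

The proof occupies this section and the next three.

**Set-up.** The purpose is to fix how much of $r$ will be spent. Given $(\sigma,T,B,b,r)$ let $q=\lfloor\sqrt{r/3}\rfloor$ and $p=\lfloor\sqrt q\rfloor$. These are order functions. Lengthening $\sigma$, assume $p(n)\ge3$ for $n\ge|\sigma|$. Then on $[|\sigma|,\infty)$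
$$3q^2\le r,\qquad p^2\le q,\qquad p\le r-1 .\tag{2}$$
The last inequality holds since $q\ge 9$, so $r\ge 243$ and $p\le q\le q^2\le r/3\le r-1$. Let
$$D_x=\{\rho\in T:|\Phi^\rho|>x\},\qquad E_u=\{\rho\in T:\Phi^\rho\perp u\}\quad(u\in2^{<\omega}\cup2^\omega).$$
These sets are upward closed in $T$, and $u\subseteq u'$ implies $E_u\subseteq E_{u'}$. The sets $D_x$, and the sets $E_u$ with $u$ finite, are c.e.

**Case 1: $D_x$ is $2bq$-small above $\tau$ for some $\tau\in T\setminus B$ and some $x$.** Here we make $\Phi^G$ finite. Apply Lemma 4 with $A=D_x$, $e=2bq$, $b'=3bq$, $r'=q$. The requirements hold: $b+2bq\le3bq$, $q\ge2$, and $b'r'=3bq^2\le br$ by (2). If $G$ is through the new condition, then $G\restriction n\notin B'\supseteq D_x\cap T_\tau$ for $n\ge|\tau|$, so $|\Phi^G|\le x$. This is alternative 1.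

**Case 2: Case 1 fails, and $E_z$ is $bq$-small above $\tau$ for some $\tau\in T\setminus B$ and some $z\in2^\omega$.** Here we force $\Phi^G\subseteq z$ and show that $z$ is computable. Apply Lemma 4 with $A=E_z$, $e=bq$, $b'=3bq$, $r'=q$. If $G$ is through the new condition, then no $\Phi^{G\restriction n}$ with $n\ge|\tau|$ is incompatible with $z$, so $\Phi^G\subseteq z$.

To compute $z\restriction m$ we characterize it among the strings $u\in2^m$ by a smallness property. First, $E_{z\restriction m}\subseteq E_z$ is $bq$-small above $\tau$. Now let $u\in2^m$ with $u\ne z\restriction m$. Since Case 1 fails, $D_m$ is $2bq$-big above $\tau$. Any $\rho\in D_m$ has $|\Phi^\rho|>m$, so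
$$D_m\subseteq E_z\cup\{\rho\in T:\Phi^\rho\supseteq z\restriction m\}.$$
Since $E_z$ is $bq$-small, Lemma 2 shows that the last set is $bq$-big above $\tau$, and it is contained in $E_u$. So $z\restriction m$ is the unique $u\in2^m$ for which $E_u$ is not $bq$-big above $\tau$. Bigness is $\Sigma_1$ here, so from $m$ we compute $z\restriction m$ by waiting until all but one $u\in2^m$ have been confirmed to have $E_u$ big. This is alternative 2.

**Case 3** is what remains:
$$\text{for all }\tau\in T\setminus B:\ \text{all }D_x\text{ are }2bq\text{-big and all }E_z\ (z\in2^\omega)\text{ are }bq\text{-big above }\tau.\tag{3}$$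
In Case 3 we want to recover $G$ from $\Phi^G$, so we need a subtree that is still bushy and on which $\Phi$ separates.

## 5. Separating bushy trees one after another, and the circularity in it

Assume (3), and suppose we have finitely many incomparable nodes $\nu_1,\dots,\nu_N\in T\setminus B$. We want bushy trees $K_{\nu_i}\subseteq T$ rooted at $\nu_i$ such that leaves of different trees have incompatible images. This is the step that corresponds to finding a splitting in the classical construction.

The natural tool is to escape given strings.

**Lemma 6 (escaping).** Assume (3). For every $\tau\in T\setminus B$ there is $m(\tau)$ such that for every $u\in2^{m(\tau)}$ there is a finite $(bq-b+1)$-bushy tree $H_{\tau,u}\subseteq T\setminus B$ rooted at $\tau$ with all leaves in $E_u$. Likewise, for every $x$ there is a finite $(bq-b+1)$-bushy tree contained in $T\setminus B$, rooted at $\tau$, with all leaves in $D_x$.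

**Proof.** For each $z\in2^\omega$ take a finite $bq$-bushy tree rooted at $\tau$ with leaves in $E_z$. Each leaf $\rho$ has $\Phi^\rho\perp z\restriction j$ for all large $j$, so there is $j(z)$ such that all leaves are in $E_{z\restriction j(z)}$. The sets of infinite extensions of the strings $z\restriction j(z)$ cover $2^\omega$. By compactness finitely many of these strings suffice; let $m(\tau)$ be their maximal length. Every $u\in2^{m(\tau)}$ extends one of them, say $v$: extend $u$ to an infinite sequence, which lies in the cover, and note $|v|\le|u|$. Then $E_v\subseteq E_u$, so $E_u$ is $bq$-big above $\tau$. Prune the tree with Lemma 3: the result is $(bq-b+1)$-bushy, lies in $T\setminus B$, and its leaves are leaves of the original tree, hence in $E_u$. The assertion on $D_x$ follows in the same way, since a $2bq$-bushy tree is $bq$-bushy. $\square$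

Escaping several strings costs no extra bushiness, because we may stack: escape $u_1$, then above each leaf escape $u_2$, and so on; the sets $E_{u_i}$ are upward closed. So here is the sensible first plan. Choose $K_{\nu_1}$ with leaves whose images have length at least $m$, let $U$ be the set of restrictions of these images to $m$, and build $K_{\nu_2}$ by escaping all elements of $U$ in succession.

It stops at the following point. To escape $u\in U$ above a node $\tau$, Lemma 6 needs $|u|\ge m(\tau)$. The nodes $\tau$ at which we have to escape are those reached after escaping up to $|U|-1$ other strings. So $m$ must be chosen after we know how many strings will be escaped, while $|U|$, the number of images of length $m$, is not bounded until $m$ is known; a priori it can be $2^m$.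

This is more than a defect of bookkeeping. Let $T=h^{<\omega}$, let $\Phi^G(n)$ be the parity of $G(n+1)$, and let $\nu_1=\langle0\rangle$, $\nu_2=\langle1\rangle$. If $K_{\nu_1}$ is the full tree of all $\rho\supseteq\nu_1$ of length at most $j+1$, then its leaves realize all $2^j$ parity patterns. Every $\rho\supseteq\nu_2$ then has an image compatible with that of some leaf $\kappa$ of $K_{\nu_1}$: take $\kappa$ with the same parities as $\rho$ as far as both are defined; both images are initial segments of comparable parity strings. So a careless $K_{\nu_1}$ leaves nothing for $\nu_2$. In this example the remedy is visible: reserve the images starting with $0$ for $\nu_1$ and those starting with $1$ for $\nu_2$.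

One might also try to thin $K_{\nu_1}$ so that only one image of length $m$ is left. There are $2^m$ possible images, so by Lemma 2 this can be done if the bushiness at hand is $2^m$ times the bushiness we want to keep. But $m$ has to exceed $m(\tau)$ for the nodes $\tau$ at the level where we start, and a slowly growing $h$ offers no bushiness of size $2^{m(\tau)}$ at that level.

The example suggests what to do instead. Choose a coloring $\chi:2^m\to\{0,\dots,N-1\}$ of all possible images, give each $\nu$ its own color, and let $K_\nu$ use only images of its color. Then all trees are chosen at once and separation is automatic. What must be shown is that for some $\chi$ every color class is big above every relevant node. We take $\chi$ at random. A direct estimate is useless: for one fixed tree whose leaves have $t$ different images of length $m$, the probability that all of them receive a given color is $N^{-t}$, and we have no bound on $t$. Instead we argue by contradiction. If the set $\mathcal F$ of colorings for which the color $a$ is small above $\lambda$ were not of tiny measure, then $2N$ colorings from $\mathcal F$ would together give the color $a$ to all but $s$ elements of $2^m$,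 with $s$ *independent of* $m$. By Lemma 2 the union of their $2N$ small sets is still small, at the cost of a factor $2N$. On the other hand it contains everything whose image avoids $s$ strings, and by stacking with $s$ known in advance, this is big. The circle is broken because $s$ does not depend on $m$, and the factor $2N$ is affordable because $N$ is known before we choose the level at which to work.

The next section supplies the finite combinatorics.

## 6. Control by two points, and colorings that miss a color

For $x$ in a product space and two sets $A,A'$, we count how many coordinates of $x$ cannot be matched by a point of $A$ together with a point of $A'$. For example, in $\{0,1\}^3$ with $A=A'=\{000,111\}$ every $x$ is matched completely, since each $x_i$ is $0$ or $1$, although most $x$ differ from both points.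

**Lemma 7 (a form of Talagrand's "control by several points").** Let $\Omega$ be a finite probability space with all points of positive measure, $P$ the product measure on $\Omega^n$, and $A,A'\subseteq\Omega^n$ nonempty. Let
$$f_{A,A'}(x)=\min_{y\in A,\,y'\in A'}\#\{i:x_i\ne y_i\text{ and }x_i\ne y_i'\}.$$
Then
$$E\,2^{f_{A,A'}}\le\frac1{P(A)P(A')}.\tag{4}$$

A check with $n=1$, $\Omega=\{0,1\}$ uniform, $A=A'=\{0\}$: $f(0)=0$, $f(1)=1$, so $E2^f=\tfrac32\le4$.

**Proof.** The proof is by induction on $n$. For $n=0$ there is one point, $f=0$, and both sides are $1$.

**Step 1: three bounds for $f$.** We reduce dimension $n+1$ to dimension $n$. Let $A,A'\subseteq\Omega^n\times\Omega$ have sections $A_\omega,A'_\omega\subseteq\Omega^n$ for $\omega\in\Omega$, and projections $D=\bigcup_\omega A_\omega$, $D'=\bigcup_\omega A'_\omega$, which are nonempty. Points of $D$ and $D'$ lift to points of $A$ and $A'$, and the last coordinate contributes at most $1$, so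
$$f_{A,A'}(x,\omega)\le1+f_{D,D'}(x).$$
If $A_\omega\ne\emptyset$, use a point of $A_\omega\times\{\omega\}\subseteq A$ and a lift of a point of $D'$. The first agrees with $(x,\omega)$ in the last coordinate, so
$$f_{A,A'}(x,\omega)\le f_{A_\omega,D'}(x).$$
Likewise $f_{A,A'}(x,\omega)\le f_{D,A'_\omega}(x)$ if $A'_\omega\ne\emptyset$.

**Step 2: use the induction hypothesis for fixed $\omega$.** Put $\gamma(\omega)=P(A_\omega)/P(D)$ and $\gamma'(\omega)=P(A'_\omega)/P(D')$, both in $[0,1]$, with $1/0=\infty$. The induction hypothesis for $(D,D')$, $(A_\omega,D')$ and $(D,A'_\omega)$, the latter two only if the section is nonempty, bounds $E_x2^{f_{A,A'}(x,\omega)}$ by $\frac{2}{P(D)P(D')}$, by $\frac{1}{\gamma(\omega)P(D)P(D')}$ and by $\frac{1}{\gamma'(\omega)P(D)P(D')}$ respectively. Hence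
$$E_x2^{f_{A,A'}(x,\omega)}\le\frac{v(\omega)}{P(D)P(D')},\qquad v=\min(2,1/\gamma,1/\gamma')\in[1,2].$$

**Step 3: average over $\omega$.** Since $\gamma,\gamma'\le1/v$, we have $v+\gamma+\gamma'\le v+2/v\le3$; the function $v+2/v$ is convex and equals $3$ at both ends of $[1,2]$. Let $\alpha=E\gamma=P(A)/P(D)$ and $\alpha'=E\gamma'=P(A')/P(D')$, both in $(0,1]$. Then $E\,v\le3-\alpha-\alpha'$. The three positive numbers $3-\alpha-\alpha',\alpha,\alpha'$ have sum $3$, so by AM–GM their product is at most $1$. Therefore
$$E2^{f_{A,A'}}\le\frac{3-\alpha-\alpha'}{P(D)P(D')}\le\frac1{P(D)P(D')\alpha\alpha'}=\frac1{P(A)P(A')}.\qquad\square$$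

As usual $N$ also denotes the set $\{0,\dots,N-1\}$, and $N^I$ is the set of functions $I\to N$.

**Lemma 8.** Let $N,M\ge1$, let $k\ge 0$ be an integer with $2^{k+1}>N^3M^2$, and $s=Nk$. Let $I$ be a finite set, $a<N$, and let $\mathcal F\subseteq N^I$ be such that for all $y_1,\dots,y_{2N}\in\mathcal F$ (repetitions allowed) more than $s$ indices $i\in I$ satisfy $y_j(i)\ne a$ for all $j$. Then $P(\mathcal F)<\frac1{NM}$ for the uniform measure $P$ on $N^I$.

For example, if $N=1$ then $N^I$ has one point, with all values $0=a$. It cannot belong to $\mathcal F$, so $\mathcal F=\emptyset$. Note that $s$ does not depend on $|I|$.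

**Proof.** Suppose $P(\mathcal F)\ge\frac1{NM}$; then $\mathcal F\neq\emptyset$. Let $f=f_{\mathcal F,\mathcal F}$. By (4), $E2^f\le N^2M^2$, and by Markov's inequality
$$P(f\ge k+1)\le2^{-(k+1)}N^2M^2<\frac1N .$$
For $x\in N^I$ and $l<N$ let $x^{(l)}=x+l\bmod N$, coordinatewise. If $x$ is uniform then each $x^{(l)}$ is uniform. By the union bound the probability that $f(x^{(l)})\ge k+1$ for some $l<N$ is less than $1$, so there is an $x$ with $f(x^{(l)})\le k$ for all $l<N$. Choose $y^{(l)},z^{(l)}\in\mathcal F$ and $I_l\subseteq I$ with $|I_l|\le k$ such that $x^{(l)}_i\in\{y^{(l)}_i,z^{(l)}_i\}$ for all $i\notin I_l$.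

For each $i$ there is an $l$ with $x^{(l)}_i=a$. If $i\notin\bigcup_lI_l$, then for this $l$ one of $y^{(l)},z^{(l)}$ has value $a$ at $i$. Hence at most $Nk=s$ indices $i$ are such that all $2N$ functions $y^{(l)},z^{(l)}$ have a value $\ne a$ at $i$. This contradicts the hypothesis on $\mathcal F$. $\square$

## 7. Case 3: a c.e. subtree on which the functional separates

We return to the proof of Lemma 5 and assume (3). The condition is $(\sigma,T,B,b,r)$, with $p,q$ as in (2).

**Step 1: the construction of $S$.** The purpose is to build, effectively, a subtree in layers, such that consecutive choices can be read off from $\Phi^G$. The set $B$ is not available to the construction, so we search blindly for what we need and prove afterward that the search succeeds wherever it matters.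

We define a c.e. set $L\subseteq T$ and, for each $\mu\in L$, a finite $bp$-bushy tree $F_\mu\subseteq T$ rooted at $\mu$ with $F_\mu\ne\{\mu\}$. Put $\sigma\in L$, and let $F_\sigma$ consist of $\sigma$ and $b(|\sigma|)p(|\sigma|)$ children of $\sigma$ in $T$; these exist because $\sigma\notin B$ has at least $br\ge bp$ children. When $\mu$ enters $L$ with $F_\mu$, start a search for a **package** $(F',(K_\nu)_{\nu\in\Lambda'})$, meaning that

* (a) $F'\subseteq F_\mu$ is a $b(p-1)$-bushy tree rooted at $\mu$, all of its leaves are leaves of $F_\mu$, and $\Lambda'$ is its set of leaves;
* (b) each $K_\nu\subseteq T$ is a finite $bp$-bushy tree rooted at $\nu$, $K_\nu\ne\{\nu\}$;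
* (c) if $\nu\ne\nu'$ are in $\Lambda'$, $\kappa$ is a leaf of $K_\nu$ and $\kappa'$ a leaf of $K_{\nu'}$, then $\Phi^\kappa\perp\Phi^{\kappa'}$.

*Example.* Continue with the parity functional of Section 5, on $T=h^{<\omega}$. Suppose $F_\mu=F'$ has just the two leaves $\nu_1=\langle 0\rangle$ and $\nu_2=\langle1\rangle$. Let $K_{\nu_1}$ and $K_{\nu_2}$ consist of strings whose entry at position $1$ is even, respectively odd, and let them be tall enough that the images of all leaves are nonempty. Then (c) holds, since the images differ at $0$.

Being a package is a $\Sigma_1$ property of finite objects, since $T$ is c.e. and $\Phi^\kappa$ is computable. So the search is effective. If a package is found we say that $\mu$ is *completed*; take the first one found, put $F'_\mu=F'$, $\Lambda'_\mu=\Lambda'$, enumerate each $\nu\in\Lambda'_\mu$ into $L$, and set $F_\nu=K_\nu$. Note that $F'_\mu\ne\{\mu\}$, because $\mu$ is not a leaf of $F_\mu$. Let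
$$S=\bigcup\{F'_\mu:\mu\in L\text{ completed}\}.$$

**Step 2: the layers.** The purpose is to check that the construction is well defined. Put $L_0=\{\sigma\}$ and $L_{i+1}=\bigcup\{\Lambda'_\mu:\mu\in L_i\text{ completed}\}$, so $L=\bigcup_iL_i$. Each $L_i$ is an antichain, by induction: distinct leaves of one $F'_\mu$ are incomparable, and strings extending incomparable $\mu,\mu'$ are incomparable. Each member of $L_{i+1}$ properly extends a member of $L_i$, because $F'_\mu\ne\{\mu\}$, and it extends only one, because two initial segments of one string are comparable. The $L_i$ are pairwise disjoint: a member of $L_j$ with $j>i$ properly extends a member of $L_i$, so it is not itself in the antichain $L_i$. Hence every $\nu\in L\setminus\{\sigma\}$ enters $L$ exactly once, and $F_\nu$ is well defined.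

Clearly $S\subseteq T$ is c.e. It is closed under initial segments extending $\sigma$: if $\rho\in F'_\mu$ with $\mu\in L_i$, then the initial segments of $\rho$ extending $\mu$ are in $F'_\mu$; if $i\ge1$, then $\mu\in F'_{\mu'}$ for some $\mu'\in L_{i-1}$, and we continue by induction on $i$.

**Step 3: the search succeeds outside $B$.** This is the heart of the proof.

**Claim A.** Every $\mu\in L\setminus B$ is completed.

**Proof.** It suffices to show that a package exists. We may use $B$ in this existence proof. The quantities below are chosen in the order $N$, $\ell$, $M$, $k$ and $s$, $m$, $\chi$, and each depends only on earlier ones.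

*The tree $F'$ and the number $N$.* Let $F'=F_\mu\setminus B$. By Lemma 3 it is a $(bp-b+1)$-bushy, hence $b(p-1)$-bushy, tree rooted at $\mu$ whose leaves are leaves of $F_\mu$. So (a) holds. Let $\Lambda'$ be its set of leaves and $N=|\Lambda'|\ge1$. Note that $\Lambda'\cap B=\emptyset$.

*The level $\ell$ and the number $M$.* We climb to a level where a factor $2N$ is affordable. Choose $\ell>\max_{\nu\in\Lambda'}|\nu|$ with $p(\ell)\ge2N+1$. For $\nu\in\Lambda'$ let $K^0_\nu$ be the finite tree of all $\rho\in T\setminus B$ with $\rho\supseteq\nu$ and $|\rho|\le\ell$, and let $Q_\nu$ be its set of nodes of length $\ell$. By (1) and (2) each $\rho\in T\setminus B$ has at least $b(r-1)\ge bp$ children in $T\setminus B$. So $K^0_\nu$ is $bp$-bushy with leaf set $Q_\nu$. Let $\Lambda=\bigcup_\nu Q_\nu\subseteq T\setminus B$ and $M=|\Lambda|\ge1$, and take $k,s$ as in Lemma 8 for these $N,M$.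

*The length $m$.* We choose $m$ large enough for escaping $s$ strings in succession. Take $m(\tau)$ and $H_{\tau,u}$ from Lemma 6. Let $R_0=\Lambda$, and let $R_{j+1}$ be $R_j$ together with all leaves of all $H_{\tau,u}$ with $\tau\in R_j$, $u\in2^{m(\tau)}$. These are finite subsets of $T\setminus B$. Fix $m\ge\max\{m(\tau):\tau\in R_s\}$. Then the following holds.

If $\lambda\in\Lambda$, $Z\subseteq2^m$ and $|Z|\le s$, then
$$\{\rho\in T:|\Phi^\rho|\ge m,\ \Phi^\rho\restriction m\notin Z\}\ \text{ is }2Nbp\text{-big above }\lambda.\tag{5}$$
To see this let $Z=\{u_1,\dots,u_j\}$ with $j\le s$. Start with the one-node tree $\{\lambda\}$. For $i=1,\dots,j$ in turn, put $H_{\tau,u_i\restriction m(\tau)}$ on top of each current leaf $\tau$. Before step $i$ the current leaves lie in $R_{i-1}\subseteq R_s$, so $m(\tau)\le m$ and $u_i\restriction m(\tau)$ makes sense. After step $i$ they lie in $R_i$ and in $E_{u_i\restriction m(\tau)}\subseteq E_{u_i}$. Finally put on top of each leaf a $(bq-b+1)$-bushy tree in $T\setminus B$ with leaves in $D_m$, from Lemma 6. The resulting tree is $(bq-b+1)$-bushy, and by upward closure its leaves lie in $D_m\cap\bigcap_iE_{u_i}$. So they have $|\Phi^\rho|>m$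 and $\Phi^\rho\restriction m\notin Z$. All nodes have length $n\ge\ell$, where $p(n)\ge 2N+1$ and
$$q\ge p^2\ge(2N+1)p\ge2Np+1,\qquad\text{so}\qquad bq-b+1\ge2Nbp .$$
This proves (5).

*The coloring $\chi$.* We show that some coloring makes every color big above every $\lambda\in\Lambda$. For $\chi:2^m\to N$, $a<N$ and $\lambda\in\Lambda$ let
$$A_{\chi,a}=\{\rho\in T:|\Phi^\rho|\ge m,\ \chi(\Phi^\rho\restriction m)=a\},\qquad\mathcal F_{\lambda,a}=\{\chi:A_{\chi,a}\text{ is }bp\text{-small above }\lambda\}.$$
Let $\chi_1,\dots,\chi_{2N}\in\mathcal F_{\lambda,a}$, repetitions allowed. By Lemma 2, $\bigcup_jA_{\chi_j,a}$ is $2Nbp$-small above $\lambda$. This union is exactly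
$$\{\rho\in T:|\Phi^\rho|\ge m,\ \Phi^\rho\restriction m\notin Z\},\qquad Z=\{u\in2^m:\chi_j(u)\ne a\text{ for all }j\}.$$
By (5), $|Z|>s$. So $\mathcal F_{\lambda,a}$ satisfies the hypothesis of Lemma 8 with $I=2^m$, and $P(\mathcal F_{\lambda,a})<\frac1{NM}$. There are $NM$ pairs $(\lambda,a)$, so the sets $\mathcal F_{\lambda,a}$ do not cover all colorings: some $\chi$ is in no $\mathcal F_{\lambda,a}$.

*The package.* Fix such a $\chi$ and a bijection $\nu\mapsto a_\nu$ from $\Lambda'$ to $N=\{0,\dots,N-1\}$. Let $K_\nu$ be $K^0_\nu$ with, on top of each $\lambda\in Q_\nu$, a finite $bp$-bushy tree in $T$ rooted at $\lambda$ with all leaves in $A_{\chi,a_\nu}$. Then $K_\nu$ is $bp$-bushy, and $K_\nu\ne\{\nu\}$ because $\ell>|\nu|$; so (b) holds. For (c), a leaf $\kappa$ of $K_\nu$ satisfies $|\Phi^\kappa|\ge m$ and $\chi(\Phi^\kappa\restriction m)=a_\nu$. For $\nu\ne\nu'$ the colors differ, so the strings of length $m$ differ, and the images are incompatible. Hence a package exists, and the search halts. $\square$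

**Step 4: $S$ carries a condition.** The purpose is to check that after this thinning there is still enough room.

**Claim B.** $(\sigma,S,B\cap S,b,p-1)$ is a condition extending the given one.

**Proof.** $p-1$ is an order function (with the convention of Section 3) and is $\ge2$ on $[|\sigma|,\infty)$. By Claim A, $\sigma$ is completed, so $\sigma\in S\setminus B$, and by Step 2 $S$ is a c.e. tree rooted at $\sigma$. $B\cap S$ is upward closed in $S$ and contains every $\rho\in S$ hitting $F$. Let $\rho\in S\setminus B$, say $\rho\in F'_\mu$. If $\rho$ is not a leaf of $F'_\mu$, it has at least $b(p-1)$ children in $S$ by (a). If $\rho$ is a leaf of $F'_\mu$, then $\rho\in\Lambda'_\mu\subseteq L$ and $\rho\notin B$, so $\rho$ is completed by Claim A. It is a non-leaf of $F'_\rho$, since $F'_\rho\ne\{\rho\}$, and (a) for $\rho$ gives at least $b(p-1)$ children in $S$. Fewer than $b$ children of $\rho$ in $T$, hence in $S$, lie in $B$. Finally $\sigma\in T\setminus B$ and $S\subseteq T$, so we have an extension. $\square$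

**Step 5: decoding.** The purpose is to recover $G$ from $\Phi^G$.

**Claim C.** If $G$ is through $(\sigma,S,B\cap S,b,p-1)$ and $A=\Phi^G$ is infinite, then $G\le_TA$.

**Proof.** First we show that there are
$$\mu_0=\sigma\subsetneq\mu_1\subsetneq\cdots\subset G\qquad\text{with }\mu_j\in L_j\text{ completed and }\mu_{j+1}\in\Lambda'_{\mu_j}.$$
Suppose $\mu_0,\dots,\mu_j$ are given; they are initial segments of $G$, so they are not in $B$ and are completed by Claim A. Take $n\ge|\sigma|$ larger than all lengths of nodes of $F'_{\mu_0},\dots,F'_{\mu_j}$. As $G\restriction n\in S$, there is a completed $\mu\in L_i$, for some $i$, with $G\restriction n\in F'_\mu$; then $\mu\subset G$. If $i\le j$, then $\mu$ and $\mu_i$ are comparable members of the antichain $L_i$, so $\mu=\mu_i$, which is impossible by the choice of $n$. So $i>j$. By Step 2, $\mu$ has an initial segment in $L_{j+1}$ (possibly $\mu$ itself). It belongs to $\Lambda'_{\mu'}$ for some $\mu'\in L_j$ with $\mu'\subset G$, and so $\mu'=\mu_j$. This initial segment is $\mu_{j+1}$; it is an initial segment of $G$, so it is not in $B$ and is completed.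

Now we compute the sequence from $A$. We know $\mu_0=\sigma$ and $F_\sigma$. Given $\mu_j$ and $F_{\mu_j}$, run the package search for $\mu_j$; it halts, and it yields $\Lambda'_{\mu_j}$ and the trees $K_\nu=F_\nu$ for $\nu\in\Lambda'_{\mu_j}$. For $\nu=\mu_{j+1}$ the node $\kappa=\mu_{j+2}$ is a leaf of $F'_\nu$, hence by (a) a leaf of $F_\nu=K_\nu$, and $\Phi^\kappa\subset A$ because $\kappa\subset G$. For any other $\nu'\in\Lambda'_{\mu_j}$ and any leaf $\kappa'$ of $K_{\nu'}$, (c) gives $\Phi^{\kappa'}\perp\Phi^\kappa$, so $\Phi^{\kappa'}\not\subset A$. Thus $\mu_{j+1}$ is the unique $\nu\in\Lambda'_{\mu_j}$ such that $\Phi^\kappa\subset A$ for some leaf $\kappa$ of $K_\nu$. This is a finite check with oracle $A$, and it also yields $F_{\mu_{j+1}}=K_{\mu_{j+1}}$ for the next step. Since $G=\bigcup_j\mu_j$, we get $G\le_TA$. $\square$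

So in Case 3 the condition of Claim B gives alternative 3, and Lemma 5 is proved. $\square$

Note the delay in the decoding: to find $\mu_{j+1}$ we look at images of leaves of the trees $K_\nu$, one layer further up. This is why a package consists of a thinned tree below and of new trees above its leaves.

## 8. Building $G$: proof of Theorem A

**Step 1: the first condition.** We translate the hypothesis on $h,g,r_0$ into a condition. Since $h(n)+1>g(n)$ for all $n$, there are strings of every length in $h^{<\omega}$ not hitting $F$: extend one value at a time, avoiding the at most $g(n)$ forbidden values. Choose such a string $\sigma_0$ so long that $r_0(n)\ge4$ and $h(n)+1\ge g(n)r_0(n)$ for $n\ge|\sigma_0|$. Let $T_0$ be the set of strings of $h^{<\omega}$ extending $\sigma_0$, $B_0$ the set of $\rho\in T_0$ hitting $F$, $b_0=g+1$, and $r=\lfloor r_0/2\rfloor$, so $r\ge2$ on $[|\sigma_0|,\infty)$. As $g\ge1$, we have $2g\ge g+1$, so a node of $T_0\setminus B_0$ has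
$$h+1\ge g\,r_0\ge\frac{(g+1)r_0}{2}\ge b_0r$$
children. A child $\tau c$ of a string $\tau$ that does not hit $F$ hits $F$ only if $c\in F(\tau)$, so at most $g<b_0$ children lie in $B_0$. Hence $P_0=(\sigma_0,T_0,B_0,b_0,r)$ is a condition.

**Step 2: the sequence.** We meet the requirements one by one. Build $P_0,P_1,\dots$, each extending the previous one. Given $P_e=(\sigma_e,T_e,B_e,\dots)$, first replace $\sigma_e$ by a child in $T_e\setminus B_e$ whose last value differs from $\varphi_e(|\sigma_e|)$, if the latter is defined, where $\varphi_e$ is the $e$-th partial computable function; by (1) there are at least two children in $T_e\setminus B_e$, so this is possible. Then apply Lemma 5 with $\Phi=\Phi_e$ to obtain $P_{e+1}=(\sigma_{e+1},\dots)$. Let $G=\bigcup_e\sigma_e$. The stems get properly longer at each stage, so $G\in\omega^\omega$, and $G\le h$.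

**Step 3: $G$ is through every $P_e$.** This makes the conclusions of Lemma 5 available. Let $n\ge|\sigma_e|$. Then $G\restriction n$ is an initial segment of some $\sigma_j$ with $j\ge e$, and $\sigma_j\in T_j\setminus B_j\subseteq T_e\setminus B_e$. Since $T_e$ is closed under initial segments extending $\sigma_e$ and $B_e$ is upward closed in $T_e$, we get $G\restriction n\in T_e\setminus B_e$.

**Step 4: the requirements.** We verify the conclusion of the theorem. $G$ is through $P_0$, so all initial segments of $G$ of length at least $|\sigma_0|$ lie in $T_0\setminus B_0$, and $G$ does not hit $F$. $G$ is not computable, as $G\ne\varphi_e$ for all $e$. Let $A\in2^\omega$ with $A\le_TG$, say $A=\Phi_e^G$. Then $\Phi^G$ in the sense of Section 4, for $\Phi=\Phi_e$, is $A$: each of the finitely many computations giving $A\restriction y$ converges with finite use, so it is seen by all long enough $G\restriction n$. In particular it is infinite. As $G$ is through $P_{e+1}$, one of the alternatives of Lemma 5 applies to it. Alternative 1 is excluded, alternative 2 gives $A=z$ computable, and alternative 3 gives $G\le_TA$. Since every degree contains a set, $G$ has minimal degree.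

**Step 5: continuum many degrees.** We run the construction along a perfect tree. At each stage first branch into two incomparable one-step extensions of $\sigma_e$ in $T_e\setminus B_e$, which exist by (1), and then treat the requirements separately in each branch. This gives a perfect tree of functions $G$ as above, hence $2^{\aleph_0}$ of them. Each Turing degree is countable, so there are $2^{\aleph_0}$ different minimal degrees. $\square$

With Theorem A, the Corollary is proved as in Section 1: no growth condition on $h$ is needed.

## 9. Bounded ratio: proof of Theorem B

**Step 1: a predictor that codes a bounded DNR function.** We force every $G$ avoiding $F$ to compute a DNR function with a constant bound. Let $R=\{r_0<r_1<\cdots\}$ be an infinite computable set on which $(h+1)/g\le C$, where $C\in\omega$ (here $r_0,r_1,\dots$ are numbers). For $n\in R$ partition $\{0,\dots,h(n)\}$, computably in $n$, into at most $C+1$ intervals of length at most $g(n)$, called blocks and numbered from $0$. Let $F(r_i)$ be block number $\Phi_i(i)$ if $\Phi_i(i)$ is defined and this block exists, and let $F(n)=\emptyset$ in all other cases. Then $|F(n)|\le g(n)$.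

For example, if $h\equiv 5$ and $g\equiv2$, the blocks are $\{0,1\},\{2,3\},\{4,5\}$ at every $n$, and with $R=\omega$ the predictor at $n$ forbids $\{2,3\}$ if $\Phi_n(n)=1$ and nothing if $\Phi_n(n)=7$.

**Step 2: no minimal degree avoids it.** Let $G\le h$ with $G(n)\notin F(n)$ for all $n$. The function sending $i$ to the number of the block containing $G(r_i)$ is computable from $G$ and bounded by $C$. It is DNR: if $\Phi_i(i)$ were defined and equal to the number of the block of $G(r_i)$, then this block would exist and $G(r_i)\in F(r_i)$. By Proposition 1, $G$ is not of minimal degree. This proves the first assertion.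

**Step 3: the equivalence.** Let $\lfloor(h+1)/g\rfloor$ be nondecreasing. If it is unbounded, it is an order function, call it $r_0$, with $h+1\ge g\,r_0$, and Theorem A applies. If it is bounded, then $(h+1)/g$ is bounded on $\omega$, and Steps 1 and 2 apply with $R=\omega$; regard the resulting $F$ as a function of $|\rho|$, that is, as $\rho\mapsto F(|\rho|)$. Then no $G\le h$ of minimal degree avoids it.

**Step 4: unboundedness of $h$ in the Corollary.** Take $h$ constant and $X=\emptyset$. A DNR function $G\le h$ is bounded by a constant, so by Proposition 1 it is not of minimal degree. $\square$
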